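\title{Near optimal colorability of $(F,K_t-e)$-free graphs}

\begin{abstract}
A class of graphs is near optimal colorable if there is a constant $c$ such that $\chi(G)\le\max\{c,\omega(G)\}$ for every graph $G$ in the class. We prove that, for every $t\ge4$ and every forest $F$, the class of graphs with no induced $F$ and no induced $K_t-e$ is near optimal colorable if and only if every component of $F$ is a path on at most eight vertices. Line graphs rule out the claw, and cliques arranged along a rooted tree rule out $P_9$. For the converse we set aside a bounded number of vertices of each maximal clique so that the remaining parts of the cliques interact sparsely. Whenever this is impossible, duality yields a probability distribution under which a random sample is a forbidden induced path or union of paths.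
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A graph $G$ is \emph{$H$-free} if it has no induced subgraph isomorphic to $H$, and \emph{$(H_1,H_2)$-free} if it is both $H_1$-free and $H_2$-free. We write $\chi(G)$ for the chromatic number and $\omega(G)$ for the clique number of $G$, $P_\ell$ for the path on $\ell$ vertices, $K_t-e$ for the complete graph $K_t$ with one edge deleted, and $rH$ for the disjoint union of $r$ copies of $H$. A forest is a graph without cycles; forests are non-empty.

A class $\mathcal G$ of graphs is \emph{near optimal colorable} if there is a positive integer $c$ such that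
\[
\chi(G)\le\max\{c,\omega(G)\}\qquad\text{for every }G\in\mathcal G .
\]
Since $\chi\ge\omega$ always holds, the definition asks for two things: the graphs of the class with $\omega<c$ are $c$-colorable, and the graphs with $\omega\ge c$ satisfy $\chi=\omega$ exactly. The second demand is the rigid one, because a single extra color is not allowed.

Forbidding a path does not suffice. Add to the cycle $C_5$ a set of $n$ new vertices adjacent to each other and to all of $C_5$. The result has $\omega=n+2$ and $\chi=n+3$, and it is $P_5$-free, because no vertex of $P_5$ is adjacent to all the others and $C_5$ itself is not $P_5$. In this graph large cliques overlap almost completely: three consecutive vertices of the cycle and the new vertices induce $K_{n+3}-e$. Forbidding $K_t-e$ excludes such overlaps. In a $(K_t-e)$-free graph a vertex outside a maximal clique has at most $t-3$ neighbors in it, and two maximal cliques share at most $t-3$ vertices (Lemma~\ref{lem:cliques}). For $t\le3$ this forces $\chi=\omega$. For $t\ge4$ a second graph has to be forbidden, and it has to be a forest, because graphs of large girth and large chromatic number contain neither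 $K_t-e$ nor a given graph with a cycle. This leads to the following problem, which is posed in \cite{CK}.

\medskip\noindent\textbf{Problem.} Determine, for every forest $F$ and every integer $t\ge4$, whether the class of $(F,K_t-e)$-free graphs is near optimal colorable.

\medskip
It is known that every $(P_5,K_4-e)$-free graph satisfies $\chi\le\max\{3,\omega\}$ and every $(P_6,K_4-e)$-free graph satisfies $\chi\le\max\{6,\omega\}$. One could guess that all paths behave in this way. For $P_\ell$-free graphs $\chi$ is bounded in terms of $\omega$ (Lemma~\ref{lem:gyarfas}), so only graphs with large cliques matter; a clique on $q$ vertices can be colored with $q$ colors in $q!$ ways, and each outside vertex sees at most $t-3$ of its vertices. It seems that so much freedom should absorb all constraints. It does so up to $P_8$, and not beyond.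

\begin{theorem}\label{thm:forest}
Let $t\ge4$ and let $F$ be a forest. The class of $(F,K_t-e)$-free graphs is near optimal colorable if and only if every component of $F$ is a path with at most $8$ vertices.
\end{theorem}

The condition does not depend on $t$. The same condition describes all graphs, not only forests.

\begin{theorem}\label{thm:general}
Let $t\ge4$ and let $H$ be a non-empty graph. The class of $(H,K_t-e)$-free graphs is near optimal colorable if and only if every component of $H$ is a path on at most $8$ vertices. For $t\in\{2,3\}$ the class is near optimal colorable for every $H$.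
\end{theorem}

The main work is the positive statement for the extreme forests $rP_8$.

\begin{theorem}\label{thm:main}
For all $r\ge1$ and $t\ge4$ there is $c=c(r,t)$ such that every $(rP_8,K_t-e)$-free graph $G$ satisfies $\chi(G)\le\max\{c,\omega(G)\}$.
\end{theorem}

Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:obstructions} gives the two counterexamples and derives Theorems~\ref{thm:forest} and~\ref{thm:general} from Theorem~\ref{thm:main}. Section~\ref{sec:model} treats by hand a special case that shows where the number eight comes from, and describes the plan of the proof of Theorem~\ref{thm:main}, which occupies Sections~\ref{sec:homes}--\ref{sec:coloring}.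

\section{Notation and tools}\label{sec:tools}

We write $x\sim y$ if $x$ and $y$ are adjacent and $x\not\sim y$ if they are not; the latter allows $x=y$. The set of neighbors of $x$ is $N(x)$, the subgraph induced by a set $A$ is $G[A]$, and $[n]=\{1,\dots,n\}$. Two disjoint vertex sets are \emph{anticomplete} if no edge joins them. All random choices are over finite sets. We use the following standard theorems.

\begin{itemize}
\item \emph{K\"onig's theorem.} In a bipartite graph the largest size of a matching equals the smallest size of a vertex cover, that is, of a set of vertices meeting every edge.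
\item \emph{Hall's theorem.} Finite sets $L_y$ $(y\in Y)$, $Y$ finite, have distinct representatives if $|\bigcup_{y\in U}L_y|\ge|U|$ for every $U\subseteq Y$.
\item \emph{Max-flow--min-cut.} In a network with integer capacities there is an integer flow whose value equals the smallest capacity of a cut.
\item \emph{Farkas' lemma.} Let $A$ be a real matrix and $b$ a vector. If no $x\ge0$ satisfies $Ax\le b$, then some $y\ge0$ satisfies $y^{T}A\ge0$ and $y^{T}b<0$.
\item \emph{Erd\H{o}s's theorem.} There are graphs of arbitrarily large girth (length of a shortest cycle) and arbitrarily large chromatic number. This is used only for Theorem~\ref{thm:general}.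
\end{itemize}

The next lemma is a theorem of Gy\'arf\'as. It lets us color any set of vertices that meets every clique in a bounded number of vertices.

\begin{lemma}\label{lem:gyarfas}
For $m\ge2$ and $k\ge0$ let $\gamma_m(k)$ be the supremum of the chromatic numbers of $P_m$-free graphs with clique number at most $k$. Then $\gamma_m(k)<\infty$.
\end{lemma}

\begin{proof}
We have $\gamma_m(0)=0$. Let $k\ge1$ and $B=\gamma_m(k-1)$, and let $G$ be a connected $P_m$-free graph with $\omega(G)\le k$. Then $\chi(G[N(v)])\le B$ for every vertex $v$. We show $\chi(G)\le(m-1)B+1$. Suppose not. We grow an induced path $v_1\cdots v_i$ together with a connected induced subgraph $G_i$ disjoint from it, such that $v_i$ has a neighbor in $G_i$, the vertices $v_1,\dots,v_{i-1}$ have none, and $\chi(G_i)\ge\chi(G)-1-(i-1)B$. Start with any vertex $v_1$ and a component $G_1$ of $G-v_1$ of largest chromatic number. For $i<m$ we have $\chi(G_i)>B$, so $G_i-N(v_i)$ has a component $G_{i+1}$ with $\chi(G_{i+1})\ge\chi(G_i)-B>0$. Since $G_i$ is connected and meets $N(v_i)$, some $v_{i+1}\in N(v_i)\cap V(G_i)$ has a neighbor in $G_{i+1}$. As $v_{i+1}$ lies in $G_i$, it is not adjacent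 to $v_1,\dots,v_{i-1}$. The process reaches $v_m$ and gives an induced $P_m$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:degenerate}
Let $\Theta$ be a graph in which every vertex set $Y$ spans at most $a|Y|$ edges, where $a$ is a positive integer. Then the vertices have a linear order in which each vertex has at most $2a$ earlier neighbors, and $\chi(\Theta)\le 2a+1$.
\end{lemma}

\begin{proof}
Every non-empty induced subgraph has a vertex of degree at most $2a$. Put such a vertex of $\Theta$ last, delete it, and repeat. Greedy coloring along the order uses at most $2a+1$ colors.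
\end{proof}

\begin{lemma}[Pruning]\label{lem:prune}
Let $\Omega$ be a finite set with weights $w\ge0$, let $\Omega_i\subseteq\Omega$ and $b_i\ge0$ for $i$ in a finite index set, and suppose $w(\Omega)>\sum_ib_i$. Then there is a non-empty set $\Omega'\subseteq\Omega$ of elements of positive weight such that $w(\Omega'\cap\Omega_i)\ge b_i$ whenever $\Omega'\cap\Omega_i\ne\emptyset$.
\end{lemma}

\begin{proof}
Start with the set of all elements of positive weight. As long as some $\Omega_i$ meets the current set in weight less than $b_i$, delete the elements of $\Omega_i$. Each $i$ is used at most once, so the deleted weight is at most $\sum_ib_i<w(\Omega)$.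
\end{proof}

\section{Two obstructions}\label{sec:obstructions}

\subsection{The claw: a parity obstruction}

The \emph{line graph} of a graph $H$ has the edges of $H$ as vertices, two of them adjacent when they share an end. Its independent sets are the matchings of $H$. It contains no induced claw $K_{1,3}$: among three edges that meet a given edge $xy$, two share $x$ or two share $y$.

\begin{proposition}\label{prop:claw}
For every odd $n\ge3$ there is a $(K_{1,3},K_4-e)$-free graph with $\omega=2n$ and $\chi\ge2n+1$.
\end{proposition}

\begin{proof}
Let $H_n$ be obtained from $C_5$ by replacing each vertex by $n$ independent vertices, and each edge by all edges between the two corresponding sets. It is triangle-free and $2n$-regular, with $5n$ vertices and $5n^2$ edges. Let $L_n$ be its line graph. Let $xy$ and $xz$ be adjacent vertices of $L_n$, and let $f$ be a common neighbor. If $x\notin f$ then $f=yz$, which would give a triangle in $H_n$. So all common neighbors contain $x$ and are pairwise adjacent. In $K_4-e$ two adjacent vertices have two nonadjacent common neighbors, so $L_n$ is $(K_4-e)$-free. The same argument shows that every clique of $L_n$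 consists of edges through one vertex, so $\omega(L_n)=2n$. Since $5n$ is odd, a matching of $H_n$ has at most $(5n-1)/2$ edges, and $2n$ matchings cover at most $5n^2-n<5n^2$ edges. Hence $\chi(L_n)\ge2n+1$.
\end{proof}

\subsection{The path $P_9$: cliques along a tree}

In a coloring with $q$ colors every clique on $q$ vertices shows all colors. An adversary who is shown the coloring of one such clique can pick its vertex of color $1$, then move to a clique that depends on this choice and pick there the vertex of color $2$, and so on. A vertex adjacent to all picked vertices cannot be colored. The following graph contains one such vertex for every possible play.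

Let $q\ge2$ and let $\mathcal T$ be the rooted tree in which the root has depth $0$, every node of depth less than $q$ has exactly $q$ children, and the leaves have depth $q$. A node $c$ is \emph{above} a leaf $\ell$ if $c=\ell$ or $c$ is an ancestor of $\ell$. The vertices of the graph $G_q$ are the non-root nodes of $\mathcal T$ and one further vertex $s_\ell$, called a \emph{hub}, for each leaf $\ell$. Two nodes are adjacent if and only if they are siblings; $s_\ell$ is adjacent exactly to the non-root nodes above $\ell$; hubs are pairwise nonadjacent.

\begin{example}\label{ex:G2}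
For $q=2$ let $a,b$ be the children of the root, with children $a_1,a_2$ and $b_1,b_2$. Then $a\,s_{a_1}a_1a_2\,s_{a_2}$ is a $5$-cycle, and $G_2$ consists of two $5$-cycles joined by the edge $ab$; so $\omega=2$ and $\chi=3$. The path $a_2a_1s_{a_1}a\,b\,s_{b_1}b_1b_2$ is an induced $P_8$. The same pattern is an induced $P_8$ in every $G_q$: take children $a\ne b$ of the root, sibling leaves $a_1,a_2$ below $a$ and sibling leaves $b_1,b_2$ below $b$.
\end{example}

\begin{proposition}\label{prop:P9}
For every $q\ge2$ the graph $G_q$ is $(P_9,K_4-e)$-free, $\omega(G_q)=q$ and $\chi(G_q)>q$.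
\end{proposition}

\begin{proof}
The set $N(s_\ell)$ contains exactly one node of each depth $1,\dots,q$, so it is independent. Hence no triangle contains a hub, the ends of an edge $s_\ell c$ have no common neighbor, and the common neighbors of two siblings are their other siblings, which form a clique. So $G_q$ is $(K_4-e)$-free and $\omega(G_q)=q$.

In a proper coloring with colors $1,\dots,q$ every set of siblings shows all colors. Walk down from the root and choose at the $i$-th step the child of color $i$. If $\ell$ is the leaf reached, then $s_\ell$ has neighbors of all $q$ colors, which is impossible.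

Let $P$ be an induced path with hubs $s_1,\dots,s_l$, in this order along $P$, and let $\ell_1,\dots,\ell_l$ be their leaves. Deleting the hubs leaves at most $l+1$ \emph{segments}. A segment is a connected set of nodes, so it lies in one clique of siblings and has at most two vertices. If $l\le2$ then $P$ has at most $2+3\cdot2=8$ vertices. Suppose that $l\ge3$. Let $x$ be the lowest common ancestor of the distinct leaves $\ell_1,\dots,\ell_l$, and let $a_i$ be the child of $x$ above $\ell_i$. The $a_i$ are not all equal.

We claim: if $a_i\ne a_{i+1}$, then the segment between $s_i$ and $s_{i+1}$ is $a_ia_{i+1}$. The segment is non-empty because hubs are nonadjacent. If it were a single node $c$, then $c$ would be above both $\ell_i$ and $\ell_{i+1}$, hence equal to $x$ or an ancestor of $x$, and so adjacent to all $l\ge3$ hubs; this is impossible in an induced path. So the segment consists of siblings $c,c'$ with $c\sim s_i$, $c\not\sim s_{i+1}$, $c'\sim s_{i+1}$, $c'\not\sim s_i$. Then $c$ is above $\ell_i$ but not above $\ell_{i+1}$, so it lies in the subtree rooted at $a_i$, and $c'$ lies in the subtree rooted at $a_{i+1}$. These subtrees are disjoint,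 so the common parent of $c$ and $c'$ is $x$, and $c=a_i$, $c'=a_{i+1}$.

Take $i$ with $a_i\ne a_{i+1}$; reversing $P$ if necessary, assume $i+2\le l$. The neighbors of $a_{i+1}$ on $P$ are $a_i$ and $s_{i+1}$, so $s_{i+2}\not\sim a_{i+1}$, that is, $a_{i+2}\ne a_{i+1}$. By the claim, $a_{i+1}$ lies in the segment between $s_{i+1}$ and $s_{i+2}$ as well as in the preceding one, a contradiction.
\end{proof}

\subsection{Reduction to Theorem~\ref{thm:main}}

\begin{proof}[Proof of Theorem~\ref{thm:forest}, given Theorem~\ref{thm:main}]
If $F$ has $r$ components, all paths on at most $8$ vertices, then $F$ is an induced subgraph of $rP_8$. So $F$-free graphs are $rP_8$-free and Theorem~\ref{thm:main} applies.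

Otherwise either $F$ has a vertex of degree at least $3$, which with three of its neighbors induces $K_{1,3}$ because $F$ has no triangle, or all components of $F$ are paths and one of them contains an induced $P_9$. For $t\ge4$ the two nonadjacent vertices of $K_t-e$ and two further vertices induce $K_4-e$. So the class of $(F,K_t-e)$-free graphs contains all $(K_{1,3},K_4-e)$-free graphs or all $(P_9,K_4-e)$-free graphs. By Propositions~\ref{prop:claw} and~\ref{prop:P9} it contains, for every $c$, a graph with $\chi>\omega\ge c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]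
Let $t\ge4$. If $H$ is a forest, this is Theorem~\ref{thm:forest}. If $H$ contains a cycle, take for $k\ge2$ a graph of girth greater than $\max\{3,|V(H)|\}$ and chromatic number greater than $k$. It is $H$-free, it is $(K_t-e)$-free because $K_t-e$ contains a triangle, and its clique number is $2$. So no constant $c$ works, and indeed some component of $H$ is not a path. For $t=3$ we have $K_3-e=P_3$, and $P_3$-free graphs are disjoint unions of cliques. For $t=2$ we have $K_2-e=2K_1$, and $2K_1$-free graphs are complete. In both cases $\chi=\omega$.
\end{proof}

\section{A model case and the plan of the proof}\label{sec:model}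

The graphs $G_q$ with $q\ge3$ consist of pairwise anticomplete cliques and an independent set of hubs, each with at most one neighbor in each clique. For graphs of this shape, excluding $P_8$ restores the bound, by an argument that can be done by hand.

\begin{proposition}\label{prop:model}
Let $G$ be a $P_8$-free graph whose vertex set is partitioned into an independent set $S$ of hubs and pairwise anticomplete cliques, each with at least $3$ vertices, such that every hub has at most one neighbor in each of these cliques. Then $\chi(G)\le\max\{5,\omega(G)\}$.
\end{proposition}

\begin{proof}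
\emph{Nestedness.} Let $s_1,s_2$ be hubs with different neighbors $v_1\ne v_2$ in one clique $K$, and let $|N(s_1)|\le|N(s_2)|$. We claim that $s_2$ is adjacent to all neighbors of $s_1$ except $v_1$ and at most one more. Let $A_1=N(s_1)\setminus(N(s_2)\cup K)$ and $A_2=N(s_2)\setminus(N(s_1)\cup K)$; then $|A_1|\le|A_2|$. Suppose $|A_1|\ge2$. The elements of $A_1$ lie in different cliques, so there are $u_1\in A_1$ and $u_2\in A_2$ in different cliques $K_1\ne K_2$. Choose $x_1\in K_1\setminus\{u_1\}$ nonadjacent to $s_2$ and $x_2\in K_2\setminus\{u_2\}$ nonadjacent to $s_1$; this is possible since the cliques have at least $3$ vertices. Then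
\begin{equation}\label{eq:hubpath}
x_1\,u_1\,s_1\,v_1\,v_2\,s_2\,u_2\,x_2
\end{equation}
is an induced $P_8$, a contradiction.

\emph{One exceptional vertex per clique.} Fix a linear order $\le$ of $S$ along which the degrees do not decrease. If some hub has a neighbor in the clique $K$, let $s_K$ be the largest such hub and $t_K$ its neighbor in $K$; otherwise let $t_K$ be any vertex of $K$. Let $T$ be the set of all $t_K$. We claim that every hub $s$ has at most $3$ neighbors outside $T$. Let these be $v_1,\dots,v_k$, in distinct cliques $K_1,\dots,K_k$, and put $s_i=s_{K_i}$. Then $s\le s_i$, and $s,s_i$ have different neighbors in $K_i$. By nestedness $s_i\not\sim v_j$ for at most one $j\ne i$. Suppose $s_i\sim v_j$ and $s_j\sim v_i$ with $i\neq j$. Then $s_i\le s_j$, since $s_i$ has a neighbor in $K_j$, and $s_j\le s_i$; so $s_i=s_j$, although $s_j\sim v_i$ and $s_i\not\sim v_i$. Hence each pair $\{i,j\}$ has $s_i\not\sim v_j$ or $s_j\not\sim v_i$. This gives $\binom k2\le k$, so $k\le3$.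

\emph{Coloring.} Let $q=\max\{5,\omega(G)\}$. Color each clique $K$ with distinct colors from $[q]$, giving $t_K$ the color $1$. Each hub sees at most $4$ colors and receives a fifth.
\end{proof}

The path \eqref{eq:hubpath} is the path of Example~\ref{ex:G2}. It has two hubs and two vertices in each of three cliques, and the proof of Proposition~\ref{prop:P9} shows that in $G_q$ it cannot be extended to a third hub. In $G_q$ no bounded exceptional set exists: if $T$ contains fewer than $q$ vertices of each clique of siblings, walk down the tree avoiding $T$; the hub of the leaf reached has $q$ neighbors outside $T$.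

\subsection*{Plan}

A general graph differs from the model in four ways: maximal cliques overlap, edges run between them, the remaining vertices are not independent, and only $r$ pairwise anticomplete copies of $P_8$ are forbidden. We reduce to the model by setting aside, three times, a bounded number of exceptional vertices of each maximal clique.
\begin{enumerate}
\item After the first removal the maximal cliques are disjoint (Lemma~\ref{lem:homes}).
\item After the second, edges between different cliques occur only for the pairs of a sparse graph on the cliques (Lemmas~\ref{lem:linked} and~\ref{lem:cross}). Properly coloring this graph splits the cliques into boundedly many classes of pairwise anticomplete cliques, and Lemma~\ref{lem:gyarfas} splits the exceptional vertices into boundedly many independent sets. Each class with each independent set is a version of the model.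
\item After the third, each vertex removed in the first two rounds has boundedly many remaining neighbors in cliques that do not contain it (Lemma~\ref{lem:hubs}).
\end{enumerate}
Section~\ref{sec:coloring} then colors the graph clique by clique.

The three removal lemmas have the same proof scheme. The existence of the exceptional sets is a flow problem or, up to rounding, a linear program. If it is infeasible, duality and pruning give a probability distribution in which every clique that occurs spreads its mass: no vertex carries more than a fraction $1/N$ of it. A random vertex of such a clique is adjacent to a given outside vertex with probability at most $t/N$, so random walks tend to be induced paths. Sampling also deals with the number $r$: if a random sample yields an induced $P_8$ with probability bounded below independently of $N$, then $r$ independent samples yield $r$ copies that are pairwise anticomplete with positive probability.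

The hypothesis on $K_t-e$ enters only through Lemma~\ref{lem:cliques}. Lemmas~\ref{lem:homes} and~\ref{lem:linked} and the uses of Lemma~\ref{lem:gyarfas} need only that some long path is excluded. The number eight matters in Lemmas~\ref{lem:cross} and~\ref{lem:hubs}.

\section{Maximal cliques and homes}\label{sec:homes}

Fix $r\ge1$, $t\ge4$ and a non-empty $(rP_8,K_t-e)$-free graph $G$. A \emph{constant} is a number that depends only on $r$ and $t$. Put $m=9r-1$. Deleting every ninth vertex of $P_m$ leaves $rP_8$, so $G$ is $P_m$-free. Write $\gamma=\gamma_m$; then $\chi(G[A])\le\gamma(k)$ whenever $\omega(G[A])\le k$. Let $\mathcal K$ be the set of all maximal cliques of $G$.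

\begin{lemma}\label{lem:cliques}
\begin{enumerate}
\item[(a)] If $K\in\mathcal K$ and $z\notin K$, then $|N(z)\cap K|\le t-3$.
\item[(b)] If $K,J\in\mathcal K$ are distinct, then $|K\cap J|\le t-3$.
\item[(c)] Let $K\in\mathcal K$ and let $v$ be a random vertex of $K$ that takes each value with probability at most $1/N$. Then $\Pr(v\sim z)\le t/N$ for every $z\notin K$, and $\Pr(v\in J)\le t/N$ for every $J\in\mathcal K\setminus\{K\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By maximality some $y\in K$ is not adjacent to $z$. If $z$ had $t-2$ neighbors in $K$, these together with $y$ and $z$ would induce $K_t-e$. (b) A vertex of $J\setminus K$ is adjacent to all of $K\cap J$; apply (a). (c) follows from (a) and (b).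
\end{proof}

From now on we use (a) and (b) with the weaker bound $t$ in place of $t-3$. Part (c) is used conditionally: if $K,z,J$ are random and the conditional law of $v$ given them satisfies the hypothesis, then $\Pr(z\notin K,\ v\sim z)\le t/N$ and $\Pr(J\ne K,\ v\in J)\le t/N$.

Two cliques share few vertices, but a clique may meet many others, and all its vertices may be shared. We want to assign each vertex to at most one of its cliques so that each clique loses only boundedly many vertices.

\begin{lemma}\label{lem:homes}
Let $g_0=4m^2t$. There are sets $T_K\subseteq K$ $(K\in\mathcal K)$ with $|T_K|\le g_0$ such that each vertex $v$ lies in $K\setminus T_K$ for at most one $K\in\mathcal K$.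
\end{lemma}

\begin{proof}
\emph{Duality.} Let $\mathcal K_v=\{K\in\mathcal K:v\in K\}\ne\emptyset$. We have to select, for every $v$, all but one of the pairs $(v,K)$ with $K\in\mathcal K_v$, so that each $K$ is selected at most $g_0$ times; then $T_K$ is the set of $v$ with $(v,K)$ selected. Consider the network with arcs from a source to each $v$ of capacity $|\mathcal K_v|-1$, from $v$ to each $K\in\mathcal K_v$ of capacity $1$, and from each $K$ to a sink of capacity $g_0$. A selection is an integer flow that saturates the arcs at the source. Consider a cut whose source side contains the set $Y$ of cliques. A vertex $v$ contributes $|\mathcal K_v\setminus Y|$ if it is on the source side and $|\mathcal K_v|-1$ if not, so the cheapest such cut has capacity $g_0|Y|+\sum_v\min\{|\mathcal K_v|-1,|\mathcal K_v\setminus Y|\}$. This is at least $\sum_v(|\mathcal K_v|-1)$ if and only if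
\begin{equation}\label{eq:cut}
\sum_v\max\{0,|\mathcal K_v\cap Y|-1\}\le g_0|Y| .
\end{equation}
Suppose that \eqref{eq:cut} fails for some $Y$, and let $Y$ be a minimal such set; it is non-empty. Let $d(v)=|\mathcal K_v\cap Y|$ and $X=\{v:d(v)\ge2\}$. Deleting $K$ from $Y$ lowers the left side by exactly $|K\cap X|$ and the right side by $g_0$, so minimality gives $|K\cap X|>g_0$ for every $K\in Y$.

\emph{The walk.} Every clique of $Y$ has many vertices through which one can leave it for another clique of $Y$. Let $\Omega=\{(v,K):K\in Y,\ v\in K\cap X\}$. Choose $K_1\in Y$ with probability proportional to $|K_1\cap X|$, and $v_1,v_2$ independently and uniformly in $K_1\cap X$. For $i\ge1$ choose $K_{i+1}$ uniformly in $(\mathcal K_{v_{i+1}}\cap Y)\setminus\{K_i\}$ and then $v_{i+2}$ uniformly in $K_{i+1}\cap X$, each time with fresh randomness. Thus $v_i,v_{i+1}\in K_i$.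

The vertex $v_{i+1}$ is uniform in $K_i\cap X$ given $K_i$ and the past. We also need that the entry vertex $v_i$ is uniform given $K_i$, although it was chosen before $K_i$; this is the reason for the starting distribution. The pairs $(v_1,K_1)$ and $(v_2,K_1)$ are uniform on $\Omega$. If $(v_{i+1},K_i)$ is uniform on $\Omega$, then for $(v,K)\in\Omega$
\[
\Pr(v_{i+1}=v,\ K_{i+1}=K)=\sum_{K'\in(\mathcal K_v\cap Y)\setminus\{K\}}\frac1{|\Omega|}\cdot\frac1{d(v)-1}=\frac1{|\Omega|},
\]
so $(v_{i+1},K_{i+1})$ is uniform on $\Omega$; then $K_{i+1}$ has the law of $K_1$ and $(v_{i+2},K_{i+1})$ is uniform on $\Omega$. Hence, given $K_i$, the vertex $v_i$ is uniform in $K_i\cap X$, and it is independent of $(v_{i+1},K_{i+1})$, whose law depends on the past only through $K_i$. By Lemma~\ref{lem:cliques}(c) each of the following events has probability at most $t/g_0$: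
\begin{enumerate}
\item[(i)] $v_{i+1}=v_i$;
\item[(ii)] $v_i\in K_{i+1}$ (condition on $K_i$ and $K_{i+1}\ne K_i$);
\item[(iii)] for a given $j<i$: $v_j\notin K_i$ and $v_{i+1}\sim v_j$ (condition on $K_i$ and $v_j$).
\end{enumerate}
For $i<m$ there are at most $2m+m^2\le3m^2$ such events, and $3m^2t/g_0<1$. So for some outcome none occurs. Then $v_i\sim v_{i+1}$, as they are distinct vertices of $K_i$. We show by induction on $i$ that $v_{i+1}$ is distinct from and nonadjacent to $v_j$ for all $j<i$. First, $v_j\notin K_i$: for $j=i-1$ because (ii) fails, and for $j<i-1$ because $v_i\in K_i$ is distinct from and nonadjacent to $v_j$. Hence $v_{i+1}\ne v_j$, and $v_{i+1}\not\sim v_j$ because (iii) fails. So $v_1\cdots v_m$ is an induced $P_m$, a contradiction.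
\end{proof}

\begin{remark}
The lemma has no analogue for the line graphs $L_n$ of Proposition~\ref{prop:claw}. There are $5n$ maximal cliques and each of the $5n^2$ vertices lies in two of them, so some $T_K$ must have at least $n$ elements.
\end{remark}

Fix sets $T_K$ as in the lemma; the elements of $T_K$ are the \emph{guests} of $K$. The sets $K^0=K\setminus T_K$ are pairwise disjoint. Let $M^0=\bigcup_KK^0$, and for $v\in K^0$ call $K=\operatorname{home}(v)$ the \emph{home} of $v$. Vertices outside $M^0$ have no home. By definition,
\begin{equation}\label{eq:guest}
\text{if }v\in M^0\text{ and }v\in K\ne\operatorname{home}(v),\text{ then }v\in T_K .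
\end{equation}

\section{Edges between cliques}\label{sec:edges}

A \emph{cross edge} is an edge $vw$ with $v,w\in M^0$, with homes $K=\operatorname{home}(v)\ne J=\operatorname{home}(w)$, such that $v\notin J$ and $w\notin K$. Cross edges constrain the colorings of two cliques. If two large cliques are joined by a perfect matching, removing a few vertices does not destroy the cross edges between them; we show that such pairs are rare. All other cross edges can be destroyed.

\subsection{Linked pairs}

Let $h=8mt$; note $h\le g_0$. Distinct cliques $K,J\in\mathcal K$ are \emph{linked} if $G$ has a matching of size $h$ between $K\setminus J$ and $J\setminus K$, and \emph{unlinked} otherwise.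

\begin{lemma}\label{lem:linked}
\begin{enumerate}
\item[(a)] If $K,J$ are unlinked, then at most $ht$ vertices of $K\setminus J$ have a neighbor in $J\setminus K$.
\item[(b)] Every set $Y\subseteq\mathcal K$ contains at most $m|Y|$ linked pairs.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By K\"onig's theorem the edges between $K\setminus J$ and $J\setminus K$ have a vertex cover with fewer than $h$ vertices. A vertex of $K\setminus J$ with a neighbor in $J\setminus K$ is in the cover or is one of the at most $t$ neighbors in $K$ of a cover vertex in $J\setminus K$.

(b) We show that the graph of linked pairs contains no path on $m$ vertices, induced or not. Then in each non-empty subgraph the end of a longest path has degree less than $m$, since its neighbors lie on the path, and deleting such vertices one by one gives the bound.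

Let $K_1,\dots,K_m$ be distinct cliques with $K_i,K_{i+1}$ linked for all $i$. For $i=1,\dots,m-1$ in turn choose an edge $y_iz_{i+1}$ of a matching of size $h$ between $K_i\setminus K_{i+1}\ni y_i$ and $K_{i+1}\setminus K_i\ni z_{i+1}$ such that: $y_i$ lies in no $K_j$ with $j\ne i$; $z_{i+1}$ lies in no $K_j$ with $j\ne i+1$; $y_i\ne z_i$; $y_i$ has no neighbor among the previously chosen vertices other than $z_i$; and $z_{i+1}$ has no neighbor among the previously chosen vertices. By Lemma~\ref{lem:cliques}(b) each of the first two conditions excludes at most $mt$ edges of the matching. There are fewer than $2m$ previously chosen vertices; by the first two conditions at earlier steps, those other than $z_i$ are outside $K_i$ and all are outside $K_{i+1}$. So each of the last two conditions excludes at most $2mt$ edges. Since $6mt+1<h$, a choice exists. Then $y_1z_2y_2z_3\cdots y_{m-1}z_m$ is an induced path on $2m-2\ge m$ vertices, a contradiction.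
\end{proof}

\subsection{Cross edges of unlinked pairs}

Let $\mathcal X$ be the set of cross edges whose two homes are unlinked. The cross edges of one unlinked pair are covered by fewer than $h$ vertices, but a clique takes part in many pairs. We need one cover that is small in every clique.

\begin{lemma}\label{lem:cross}
There are a constant $g_1$ and a set $C\subseteq M^0$ with $|C\cap K^0|\le g_1$ for all $K\in\mathcal K$ such that every edge of $\mathcal X$ has an end in $C$.
\end{lemma}

\begin{proof}
Let $c_1=\gamma(g_0+ht)$, let $N$ be a large constant, specified at the end, and let $g_1=2c_1^2N$. Suppose the lemma fails for this $g_1$.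

\medskip\noindent\emph{Step 1: duality.} There is no vector $x\ge0$ on $M^0$ with $\sum_{v\in K^0}x_v\le g_1/2$ for all $K$ and $x_v+x_w\ge1$ for all $vw\in\mathcal X$; otherwise $C=\{v:x_v\ge\frac12\}$ would do. Farkas' lemma, with multipliers $\lambda_K\ge0$ for the first and $\eta_e\ge0$ for the second kind of constraint, gives
\begin{equation}\label{eq:dualcross}
\sum_{e\ni v}\eta_e\le\lambda_{\operatorname{home}(v)}\quad(v\in M^0),\qquad\sum_{e\in\mathcal X}\eta_e>c_1^2N\sum_K\lambda_K .
\end{equation}

\medskip\noindent\emph{Step 2: filtering.} We shall sample several edges $vw$ leaving the same clique $K$. Spreading will make most pairs of sampled vertices nonadjacent, but not the far ends of two such edges, since these are correlated through $K$. We make them nonadjacent by force. Let $W_K$ be the set of all $w$ with $vw\in\mathcal X$ for some $v\in K^0$; it is disjoint from $K$. Let $Q\subseteq W_K$ be a non-empty clique, and $Q\subseteq Q'\in\mathcal K$; then $Q'\ne K$. At most $g_0$ vertices of $Q$ are guests of $Q'$. Any other vertex $w$ of $Q$ has home $Q'$, so $Q'$ and $K$ are unlinked and $w\in Q'\setminus K$ has a neighbor in $K\setminus Q'$;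 there are at most $ht$ of these by Lemma~\ref{lem:linked}(a). Hence $G[W_K]$ has a proper coloring $\varphi_K$ with colors in $[c_1]$.

Choose $i_K\in[c_1]$ $(K\in\mathcal K)$ independently and uniformly, and keep an edge $vw\in\mathcal X$ with $v\in K^0$, $w\in J^0$ if $\varphi_K(w)=i_K$ and $\varphi_J(v)=i_J$. Each edge is kept with probability $c_1^{-2}$, so for some choice, which we fix, the kept edges have weight more than $N\sum_K\lambda_K$. Apply Lemma~\ref{lem:prune} to the kept edges, with the set of edges having an end in $K^0$ and the threshold $N\lambda_K$ for each $K$. We obtain a non-empty set $E'$ of edges of positive weight. Call $K$ \emph{active} if an edge of $E'$ has an end in $K^0$, and let $\eta(K)$ be the weight of these edges. For active $K$ we have $\eta(K)\ge N\lambda_K$, and by \eqref{eq:dualcross} the edges of $E'$ at a vertex $v\in K^0$ weigh at most $\lambda_K\le\eta(K)/N$. In particular $|K^0|\ge N$. Moreover,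
\begin{equation}\label{eq:filter}
\text{if }vw,\ v'w'\in E'\text{ and }v,v'\in K^0,\text{ then }w\not\sim w',
\end{equation}
because $\varphi_K(w)=i_K=\varphi_K(w')$.

\medskip\noindent\emph{Step 3: random edges.} A \emph{random arc} is a pair $(v,w)$, with tail $v$ and head $w$, obtained by choosing an edge of $E'$ with probability proportional to $\eta$ and orienting it by a fair coin. Reversal preserves its law. Let $\sigma$ be the law of the home of the tail, which is also the law of the home of the head, and let $\nu_K$ be the law of the arc given that its tail has home $K$. Put $\varepsilon=g_0t/N$. Under $\nu_K$: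
\begin{enumerate}
\item[(A1)] the tail takes each value with probability at most $1/N$; so $\Pr(v\sim z)\le t/N$ for $z\notin K$;
\item[(A2)] $\Pr(w=z)\le t/N$ for every vertex $z$: we have $w\notin K$, and $w=z$ implies $v\sim z$;
\item[(A3)] $\Pr(\operatorname{home}(w)=J)\le\varepsilon$ for every $J$: if this is possible, then $K,J$ are unlinked and $v$ is one of at most $ht\le g_0t$ vertices of $K\setminus J$ with a neighbor in $J\setminus K$. Averaging over $K$ gives $\sigma(J)\le\varepsilon$.
\end{enumerate}

Let $n=g_0+2$. Choose $K$ from $\sigma$. Given $K$, choose arcs $(v_i,w_i)$, $i\in[n]$, independently from $\nu_K$, and put $J_i=\operatorname{home}(w_i)$. Then choose, independently for each $i$, an arc $(w_i',u_i)$ from $\nu_{J_i}$ and put $K_i=\operatorname{home}(u_i)$. The tuple $(v_i,w_i,w_i',u_i)$ is the \emph{$i$-th branch}. We use four properties.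
\begin{enumerate}
\item[(B1)] Given $K$, the branches are independent and identically distributed, and $(v_i,w_i)$ has law $\nu_K$.
\item[(B2)] Given all other choices, $(w_i',u_i)$ has law $\nu_{J_i}$.
\item[(B3)] Given $J_i$ and $(w_i',u_i)$, the reversed arc $(w_i,v_i)$ has law $\nu_{J_i}$. Indeed $(v_i,w_i)$ is a random arc, hence so is $(w_i,v_i)$, and given $J_i$ it is independent of $(w_i',u_i)$.
\item[(B4)] For each $z\in\{v_i,w_i,w_i',u_i\}$, the home of $z$ has law $\sigma$, and given its home $z$ takes each value with probability at most $1/N$. Indeed $(v_i,w_i)$ and $(w_i',u_i)$ are random arcs, and so are their reversals.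
\end{enumerate}

\medskip\noindent\emph{Step 4: the good event.} Let $\mathcal G$ be the event that for all $i\ne j$:
\begin{enumerate}
\item[(G1)] $K,J_1,\dots,J_n,K_1,\dots,K_n$ are distinct;
\item[(G2)] $w_i\not\sim w_j$ and $u_i\not\sim v_i$;
\item[(G3)] $w_i\not\sim v_j$;
\item[(G4)] $u_i\not\sim w_i$ and $w_i'\not\sim v_i$;
\item[(G5)] $u_i\not\sim v_j$ and $w_i'\not\sim v_j$;
\item[(G6)] $w_i'\not\sim w_j$;
\item[(G7)] $w_j\notin K_i$.
\end{enumerate}
We show $\Pr(\mathcal G)\ge1-8n^2\varepsilon$ by covering the complement with at most $8n^2$ events of probability at most $\varepsilon$.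

(G1): $J_i\ne K$ and $K_i\ne J_i$ always hold. The event $J_i=J_j$ has probability at most $\varepsilon$ by (B1) and (A3), and so have $K_i=K$, $K_i=J_j$, $K_i=K_j$ by (B2) and (A3). These are $\binom n2+n+n(n-1)+\binom n2\le2n^2$ events.

(G2) always holds, by \eqref{eq:filter} applied to $v_i,v_j\in K^0$ and to $w_i',w_i\in J_i^0$.

(G3): $w_i\notin K$, and given $K$ and $w_i$ the vertex $v_j$ is a tail under $\nu_K$; use (A1). At most $n^2$ events.

(G4): $u_i,v_i\notin J_i$ since $w_i'u_i$ and $w_iv_i$ are cross edges. Use (A1) for the tail $w_i$ with (B3), and for the tail $w_i'$ with (B2). These are $2n\le n^2$ events.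

(G5): if (G1), (G2), (G4) hold, then $u_i$ and $w_i'$ are nonadjacent to $v_i\in K$ and distinct from it, because the homes differ; so $u_i,w_i'\notin K$. It suffices to exclude the events ``$u_i\notin K$, $u_i\sim v_j$'' and ``$w_i'\notin K$, $w_i'\sim v_j$''; use (B1) and (A1) for the tail $v_j$. At most $2n^2$ events.

(G6): if (G1), (G2) hold, then $w_j$ is distinct from and nonadjacent to $w_i\in J_i$, so $w_j\notin J_i$. Exclude ``$w_j\notin J_i$, $w_j\sim w_i'$'' by (B2) and (A1). At most $n^2$ events.

(G7): if (G1) holds and $w_j\in K_i$, then $w_j\in T_{K_i}$ by \eqref{eq:guest}. Given $K$ and the $i$-th branch, this has probability at most $g_0t/N=\varepsilon$ by (B1) and (A2). At most $n^2$ events.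

On $\mathcal G$ all $4n$ sampled vertices are distinct. Only the pairs $v_i,v_j$ and $w_i,w_i'$ have the same home; $v_i\ne v_j$ since $w_i\sim v_i$, $w_i\not\sim v_j$, and $w_i\ne w_i'$ since $v_i\sim w_i$, $v_i\not\sim w_i'$. So $v_i\sim v_j$ and $w_i\sim w_i'$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,dot/.style={circle,fill,inner sep=1.4pt},font=\small]
\foreach \s in {0,7.4}{
\begin{scope}[xshift=\s cm]
\foreach \x/\y/\l/\n in {0/3/1.35/K,-1.8/1.5/-3.1/J_1,1.8/1.5/3.1/J_2,-1.8/0/-3.1/K_1,1.8/0/3.1/K_2}{
\draw[gray,rounded corners] (\x-0.95,\y-0.55) rectangle (\x+0.95,\y+0.55);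
\node[gray] at (\l,\y) {$\n$};}
\node[dot,label=above:$v_1$] at (-0.5,2.9) {};
\node[dot,label=above:$v_2$] at (0.5,2.9) {};
\node[dot,label=below:$u_1$] at (-1.3,0.1) {};
\node[dot,label=below:$x$] at (-2.3,0.1) {};
\end{scope}}
\node[dot,label=below:$w_1$] at (-1.3,1.5) {};
\node[dot,label=left:$w_1'$] at (-2.0,1.5) {};
\node[dot,label=below:$w_2$] at (1.3,1.5) {};
\node[dot,label=below:$x'$] at (2.3,1.5) {};
\draw[thick] (-2.3,0.1)--(-1.3,0.1)--(-2.0,1.5)--(-1.3,1.5)--(-0.5,2.9)--(0.5,2.9)--(1.3,1.5)--(2.3,1.5);
\begin{scope}[xshift=7.4cm]
\node[dot,label=left:$w_1$] at (-1.3,1.5) {};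
\node[dot,label=right:$w_2$] at (1.3,1.5) {};
\node[dot,label=below:$u_2$] at (1.3,0.1) {};
\node[dot,label=below:$x'$] at (2.3,0.1) {};
\draw[thick] (-2.3,0.1)--(-1.3,0.1)--(1.3,1.5)--(0.5,2.9)--(-0.5,2.9)--(-1.3,1.5)--(1.3,0.1)--(2.3,0.1);
\end{scope}
\end{tikzpicture}
\caption{Two ways in which cross edges between unlinked maximal cliques (boxes) produce an induced $P_8$. Left: $u_1\not\sim w_2$. Right: $u_1\sim w_2$, $u_2\sim w_1$ and $u_1\not\sim u_2$. The end vertices $x,x'$ are chosen last, inside the cliques of their neighbors.}
\label{fig:cross}
\end{figure}

\medskip\noindent\emph{Step 5: two skeletons.} A \emph{skeleton} is an induced path $z_1\cdots z_6$ of sampled vertices such that $Q=\operatorname{home}(z_1)$ and $Q'=\operatorname{home}(z_6)$ are distinct, $z_2\notin Q$ and $z_5\notin Q'$. Then $z_1$ is the only vertex of the path in $Q$, since $z_3,\dots,z_6$ are distinct from and nonadjacent to $z_1$, and $z_6$ is the only one in $Q'$. This will allow us to extend the path by one vertex of $Q$ and one of $Q'$.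

The natural candidate is $u_1w_1'w_1v_1v_2w_2$. The event $\mathcal G$ controls all its pairs except $u_1w_2$: neither vertex is spread independently of the other. We therefore distinguish two events (Figure~\ref{fig:cross}).

\emph{Event $L_1$:} $\mathcal G$ holds and $u_1\not\sim w_2$. Then $u_1w_1'w_1v_1v_2w_2$ is a skeleton. The ten nonadjacent pairs are $u_1w_1$ (G4), $u_1v_1$ (G2), $u_1v_2$ (G5), $u_1w_2$ (hypothesis), $w_1'v_1$ (G4), $w_1'v_2$ (G5), $w_1'w_2$ (G6), $w_1v_2$ (G3), $w_1w_2$ (G2), $v_1w_2$ (G3). Also $w_1'\notin K_1$ and $v_2\notin J_2$, as $w_1'u_1$ and $v_2w_2$ are cross edges.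

\emph{Event $L_2$:} $\mathcal G$ holds, $u_1\sim w_2$, $u_2\sim w_1$ and $u_1\not\sim u_2$. Then $u_1w_2v_2v_1w_1u_2$ is a skeleton. The ten nonadjacent pairs are $u_1v_2$ (G5), $u_1v_1$ (G2), $u_1w_1$ (G4), $u_1u_2$ (hypothesis), $w_2v_1$ (G3), $w_2w_1$ (G2), $w_2u_2$ (G4), $v_2w_1$ (G3), $v_2u_2$ (G2), $v_1u_2$ (G5). Also $w_2\notin K_1$ and $w_1\notin K_2$ by (G7).

Let $\delta_0=1/(8n^2)$ and assume $8n^2\varepsilon\le\delta_0$. We claim that $L_1$ or $L_2$ has probability at least $\delta_0$. If $\Pr(u_1\not\sim w_2)\ge2\delta_0$, then $\Pr(L_1)\ge\delta_0$. Otherwise, since the branches are exchangeable by (B1), $\Pr(u_i\not\sim w_j)<1/(4n^2)$ for all $i\ne j$. So with probability at least $\frac34-\delta_0\ge\frac12$ the event $\mathcal G$ holds and $u_i\sim w_j$ for all $i\ne j$. In this case $u_1,\dots,u_n$ are not pairwise adjacent: otherwise they lie in some $Q\in\mathcal K$, at most one of them has home $Q$ by (G1), and the other $n-1>g_0$ are guests of $Q$ by \eqref{eq:guest}. (This is the reason for sampling $n$ branches.) So the analogue of $L_2$ holds for some pair $i<j$, and exchangeability gives $\Pr(L_2)\ge\frac12/\binom n2\ge\delta_0$.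

\medskip\noindent\emph{Step 6: $r$ copies.} Run the process $r$ times independently. With probability at least $\delta_0^r$ every copy yields a skeleton. In each copy consider the eight vertices of the first two branches and their five homes $K,J_1,J_2,K_1,K_2$. For two different copies, each of the following events has probability at most $\varepsilon$, by (B4) and independence of the copies:
\begin{itemize}
\item a given home of one copy equals a given home of the other, by (A3) ($25$ events);
\item a given vertex $z$ of one copy, with home $Q$, lies in a given home $Q'\ne Q$ of the other, by Lemma~\ref{lem:cliques}(c) ($2\cdot8\cdot5=80$ events);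
\item a given vertex $z$ of the first copy is adjacent to a given vertex $z'$ of the second and lies outside the home of $z'$, by Lemma~\ref{lem:cliques}(c) ($64$ events).
\end{itemize}
The total probability is at most $169\binom r2\varepsilon\le85r^2\varepsilon$. If this is less than $\delta_0^r$, some outcome gives $r$ skeletons that are pairwise anticomplete, with distinct homes in different copies, and such that no skeleton meets a home of another copy.

The $2r$ end vertices of the skeletons have distinct active homes. Treat them one after another. For an end vertex $z$ with home $Q$ choose $x\in Q^0\setminus\{z\}$ outside the other at most $5r-1$ homes, and nonadjacent to the other $6r-1$ skeleton vertices and to the at most $2r-1$ vertices chosen earlier. None of these vertices lies in $Q$, so by Lemma~\ref{lem:cliques} at most $13rt$ vertices are excluded, while $|Q^0|\ge N$. The extended skeletons form an induced $rP_8$, a contradiction.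

The conditions on $N$ are $8n^2\varepsilon\le\delta_0$, $85r^2\varepsilon<\delta_0^r$ and $N>13rt$. As $n$ and $\delta_0$ do not depend on $N$ and $\varepsilon=g_0t/N$, they hold for a large constant $N$.
\end{proof}

\subsection{An order and a partition of the cliques}\label{sec:order}

Fix $C$ as in Lemma~\ref{lem:cross} and put $M^1=M^0\setminus C$, $K^1=K^0\setminus C$ and $A=V(G)\setminus M^1$. For $K\in\mathcal K$ we have $A\cap K\subseteq T_K\cup(C\cap K^0)$, so $\omega(G[A])\le g_0+g_1$ and $A$ is a union of $c_2=\gamma(g_0+g_1)$ independent sets $S_1,\dots,S_{c_2}$.

Let $\Theta$ be the graph on $\mathcal K$ in which $K\ne J$ are adjacent if they are linked, or $K^0\cap J\ne\emptyset$, or $J^0\cap K\ne\emptyset$. For fixed $J$ the sets $K^0\cap J$ $(K\ne J)$ are disjoint subsets of $T_J$ by \eqref{eq:guest}, so at most $g_0$ of them are non-empty. With Lemma~\ref{lem:linked}(b), every $Y\subseteq\mathcal K$ spans at most $(m+g_0)|Y|$ edges of $\Theta$. Put $k_0=2(m+g_0)$. By Lemma~\ref{lem:degenerate} there is a linear order $\prec$ of $\mathcal K$ such that the set $N^-(K)$ of earlier $\Theta$-neighbors of $K$ has at most $k_0$ elements, and a partition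 of $\mathcal K$ into $k_0+1$ \emph{classes}, each independent in $\Theta$.

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(a)] If $y,z\in M^1$ are adjacent, with homes $K\ne J$, and $y\notin J$, $z\notin K$, then $K$ and $J$ are linked.
\item[(b)] If $K\ne J$ belong to the same class, then $K^1$ and $J^1$ are anticomplete.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The edge $yz$ is a cross edge with no end in $C$, so it is not in $\mathcal X$. (b) We have $K^0\cap J=J^0\cap K=\emptyset$, so by (a) an edge between $K^1$ and $J^1$ would make $K,J$ linked.
\end{proof}

\section{Hubs}\label{sec:hubs}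

An independent set $S\subseteq A$ and the sets $K^1$ for $K$ in one class form the situation of Proposition~\ref{prop:model}, with two differences. A vertex $s\in S$ has up to $t-3$ neighbors in a clique not containing it. And $s$ may lie in $K$; the edges from $s$ to such a clique will be handled when $K$ is colored, so we ignore them here. Nestedness can now be expected only on average, because a single $P_8$ is allowed, and the comparison of degrees is replaced by a weighted count.

\begin{lemma}\label{lem:hubs}
There is a constant $g_2$ with the following property. Let $S\subseteq A$ be independent, let $\mathcal C$ be a class, and let $U=\bigcup_{K\in\mathcal C}K^1$. Then there is $B\subseteq U$ with $|B\cap K^1|\le g_2$ for all $K\in\mathcal C$ such that every $s\in S$ has at most $g_2$ neighbors $v\in U\setminus B$ with $s\notin\operatorname{home}(v)$.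
\end{lemma}

\begin{proof}
Call the elements of $S$ hubs, and write $K_v=\operatorname{home}(v)$ for $v\in U$. Let $\mathcal I$ be the set of pairs $(s,v)\in S\times U$ with $s\sim v$ and $s\notin K_v$. Let $N$ be a large constant, $g_2=2N$, and suppose the lemma fails for $S$ and $\mathcal C$.

\medskip\noindent\emph{Step 1: duality.} No $x\ge0$ on $U$ satisfies $\sum_{v\in K^1}x_v\le N$ for $K\in\mathcal C$, $\sum_{v:(s,v)\in\mathcal I}(1-x_v)\le N$ for $s\in S$, and $x_v\le1$ for $v\in U$; otherwise $B=\{v:x_v\ge\frac12\}$ would do. Apply Farkas' lemma with multipliers $\lambda_K,\mu_s,\zeta_v\ge0$, and put $\beta(v)=\sum_{s:(s,v)\in\mathcal I}\mu_s$. We get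
\[
\lambda_{K_v}-\beta(v)+\zeta_v\ge0\quad(v\in U),\qquad N\sum_K\lambda_K+N\sum_s\mu_s-\sum_v\beta(v)+\sum_v\zeta_v<0 .
\]
Since $\beta(v)-\zeta_v\le\min\{\beta(v),\lambda_{K_v}\}$, this gives
\[
\sum_v\min\{\beta(v),\lambda_{K_v}\}>N\sum_s\mu_s+N\sum_K\lambda_K .
\]
Put $\theta(v)=\min\{1,\lambda_{K_v}/\beta(v)\}$ if $\beta(v)>0$ and $\theta(v)=0$ otherwise, and give $(s,v)\in\mathcal I$ the weight $w(s,v)=\mu_s\theta(v)$. The pairs containing $v$ weigh $\min\{\beta(v),\lambda_{K_v}\}$ in total. Apply Lemma~\ref{lem:prune} with the threshold $N\mu_s$ for the pairs with hub $s$ and the threshold $N\lambda_K$ for the pairs with $K_v=K$. We obtain a non-empty set $\mathcal I'\subseteq\mathcal I$ of pairs of positive weight. Let $S'$ and $\mathcal C'$ be the sets of hubs and cliques that occur in $\mathcal I'$. For $s\in S'$ we have $\mu_s>0$ and $D(s):=\sum_{v:(s,v)\in\mathcal I'}\theta(v)\ge N$. For $K\in\mathcal C'$ we have $\lambda_K>0$, the weight $w(K)$ of the pairs of $\mathcal I'$ with $K_v=K$ is at least $N\lambda_K$, and each $v\in K^1$ carries at most $\lambda_K\le w(K)/N$ of it; in particular $|K^1|\ge N$.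

Let $\pi$ be the distribution on $\mathcal I'$ proportional to $w$. Let $q_K$ be the law of $(s,v)$ given $K_v=K$, and $p_s$ the law of $v$ given $s$; so $p_s(v)=\theta(v)/D(s)\le1/N$ for $(s,v)\in\mathcal I'$. The mass is spread from both sides. With $\varepsilon=t/N$:
\begin{enumerate}
\item[(E1)] under $p_s$, and hence under $\pi$, $\Pr(K_v=K_0)\le\varepsilon$ for every $K_0$, because $K_v=K_0$ means $s\notin K_0$ and $v\in N(s)\cap K_0$;
\item[(E2)] under $q_K$, $\Pr(v\sim z)\le\varepsilon$ for every $z\notin K$, by Lemma~\ref{lem:cliques}(c);
\item[(E3)] under $q_K$, and hence under $\pi$, $\Pr(s\in J)\le\varepsilon$ for every $J\in\mathcal K$. Indeed $S\cap J$ has at most one element $s_0$; if $s_0\in K$ then $s\neq s_0$, and otherwise $s=s_0$ implies $v\sim s_0$.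
\end{enumerate}

\medskip\noindent\emph{Step 2: the path \eqref{eq:hubpath} is rare.} Consider tuples $(u_1,s_1,v_1,v_2,s_2,u_2)$ with
\[
(s_1,u_1),\ (s_1,v_1),\ (s_2,v_2),\ (s_2,u_2)\in\mathcal I'
\]
and $K_{v_1}=K_{v_2}=K$; write $K_i=K_{u_i}$. The tuple is \emph{good} if
\begin{enumerate}
\item[(a)] $K,K_1,K_2$ are distinct,
\item[(b)] $s_1\not\sim v_2$ and $s_2\not\sim v_1$,
\item[(c)] $s_2\notin K_1$ and $s_1\notin K_2$,
\item[(d)] $s_2\not\sim u_1$ and $s_1\not\sim u_2$.
\end{enumerate}
In a good tuple $v_1\ne v_2$ and $s_1\ne s_2$, since $s_1\sim v_1$, $s_2\sim v_2$ and $s_1\not\sim v_2$. The sets $K^1,K_1^1,K_2^1$ are pairwise anticomplete by Lemma~\ref{lem:classes}(b), and $S$ is independent and disjoint from $U$. So $u_1s_1v_1v_2s_2u_2$ is an induced path, and neither hub lies in $K_1$ or $K_2$.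

\medskip\noindent\emph{Claim.} Let $\delta=(19r^2\varepsilon)^{1/r}$ and $N>2rt+1$. If a random tuple is such that each of its four pairs has law $\pi$, then it is good with probability less than $\delta$.

\medskip
Suppose not, and take $r$ independent samples; all are good with probability at least $\delta^r$. A sample has three cliques, four vertices in $U$ and two hubs. For two different samples, each of the following events has probability at most $\varepsilon$: a given clique of one equals a given clique of the other, by (E1) ($9$ events); a given hub of one lies in a given clique of the other, by (E3) ($12$ events); a given hub of one is adjacent to a given $U$-vertex $v$ of the other and lies outside $K_v$, by (E2) ($16$ events). The total is at most $37\binom r2\varepsilon<\delta^r$. So in some outcome all samples are good, the $3r$ cliques are distinct, and no hub lies in a clique of another sample or is adjacent to one of its $U$-vertices. Hubs of different samples are distinct, since a hub is adjacent to a $U$-vertex of its own sample. For each sample and $i=1,2$ choose $x_i\in K_i^1\setminus\{u_i\}$ nonadjacent to all $2r$ hubs; none of them lies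 in $K_i$, so at most $2rt+1<N\le|K_i^1|$ vertices are excluded. By Lemma~\ref{lem:classes}(b) the paths $x_1u_1s_1v_1v_2s_2u_2x_2$ form an induced $rP_8$. This contradiction proves the claim.

\medskip
Now choose $K$ from its marginal law under $\pi$, and $(s_1,v_1),(s_2,v_2)$ independently from $q_K$. Each of the two pairs has law $\pi$, and $s_1,s_2$ are exchangeable. Each condition in (b) fails with probability at most $\varepsilon$: given $K$ and $s_1\notin K$, apply (E2) to $v_2$, and symmetrically. We complete this choice to a tuple in two ways and draw one consequence from each.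

\medskip\noindent\emph{Step 3: two hubs determine their clique.} For a pair $(s_1,s_2)$ of positive probability let $\alpha(s_1,s_2)$ be the largest conditional probability of a value of $K$ given $(s_1,s_2)$, and let $K^*(s_1,s_2)$ be a value attaining it. Given $(s_1,s_2)$, sample $(K',v_1',v_2')$ and $(K'',v_1'',v_2'')$ from the conditional law of $(K,v_1,v_2)$, independently of each other and of $(K,v_1,v_2)$. Take $u_1=v_1'$ and $u_2=v_2''$, so $K_1=K'$ and $K_2=K''$. The tuples $(s_1,s_2,K',v_1',v_2')$ and $(s_1,s_2,K'',v_1'',v_2'')$ have the law of $(s_1,s_2,K,v_1,v_2)$. Hence the claim applies; (c) always holds, since $(s_2,v_2'),(s_1,v_1'')\in\mathcal I$; and each condition in (d) fails with probability at most $\varepsilon$, as in (b). So $K,K',K''$ are distinct with probability at most $\delta_1:=\delta+4\varepsilon$. Given $(s_1,s_2)$ with $\alpha=\alpha(s_1,s_2)<\frac14$, the three cliques are independent and identically distributed, so they are distinct with probability at least $(1-\alpha)(1-2\alpha)\ge\frac38$. Therefore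
\begin{equation}\label{eq:alpha}
\Pr\bigl(\alpha(s_1,s_2)<\tfrac14\bigr)\le3\delta_1 .
\end{equation}

\medskip\noindent\emph{Step 4: nestedness.} For $s,s'\in S'$ let $o(s\,|\,s')$ be the probability that $(s',u)\in\mathcal I$ when $u$ has law $p_s$; it measures how much of the neighborhood of $s$ is seen by $s'$. Given $K,s_1,v_1,s_2,v_2$, sample $u_1$ from $p_{s_1}$ and $u_2$ from $p_{s_2}$ independently. Then $(s_i,u_i)$ has law $\pi$ and the claim applies. The seven conditions in (a), (b), (c) each fail with probability at most $\varepsilon$. For $K_1\ne K$, $K_2\ne K$, $K_1\ne K_2$ use (E1), since $u_i$ has law $p_{s_i}$ given all other choices. For $s_2\notin K_1$ use (E3), since given $K$ the hub $s_2$ is independent of $(s_1,v_1,u_1)$; the condition $s_1\notin K_2$ is symmetric. If (c) holds and $(s_2,u_1),(s_1,u_2)\notin\mathcal I$, then (d) holds. Since $u_1,u_2$ are independent given $(s_1,s_2)$,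
\[
\mathbb E\bigl[(1-o(s_1|s_2))(1-o(s_2|s_1))\bigr]=\Pr\bigl((s_2,u_1)\notin\mathcal I,\ (s_1,u_2)\notin\mathcal I\bigr)\le\delta+7\varepsilon=:\delta_2^{\,3}.
\]
By Markov's inequality the product is at most $\delta_2^2$ with probability at least $1-\delta_2$, and then one factor is at most $\delta_2$. Let $R(s)=\{s'\in S':o(s\,|\,s')\ge1-\delta_2\}$; note $s\in R(s)$. By exchangeability $\Pr(s_2\in R(s_1))\ge(1-\delta_2)/2$. Given $(s_1,s_2)$ with $\alpha\ge\frac14$, the event $K=K^*(s_1,s_2)$ has probability at least $\frac14$. With \eqref{eq:alpha}, for $N$ large,
\begin{equation}\label{eq:sixteenth}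
\Pr\bigl(s_2\in R(s_1),\ K=K^*(s_1,s_2)\bigr)\ge\frac14\Bigl(\frac{1-\delta_2}2-3\delta_1\Bigr)\ge\frac1{16}.
\end{equation}

\medskip\noindent\emph{Step 5: counting.} We bound the same probability from above, given $s_1$. The idea is that most neighbors $v$ of $s_1$ are seen by half of $R(s_1)$; so $\beta(v)$ is large and $\theta(v)$ small, while each hub of $R(s_1)$ is counted for one clique only.

Fix $s_1\in S'$. Write $R=R(s_1)$ and $\mu(Z)=\sum_{s\in Z}\mu_s$; then $\mu(R)>0$. For $K\in\mathcal C'$ let $R_K$ be the set of $s_2\in R$ such that $(s_1,s_2)$ has positive probability and $K^*(s_1,s_2)=K$. The sets $R_K$ are disjoint subsets of $R$. Given $s_1$, the vertex $v_1$ has law $p_{s_1}$; given $s_1$ and $v_1$, we have $K=K_{v_1}$ and $(s_2,v_2)$ has law $q_K$. The event in \eqref{eq:sixteenth} is $s_2\in R_{K_{v_1}}$.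

Call $v$ \emph{typical} if $\mu(\{s\in R:(s,v)\in\mathcal I\})\ge\frac12\mu(R)$; then $\beta(v)\ge\frac12\mu(R)$. Since
\[
\sum_vp_{s_1}(v)\,\mu(\{s\in R:(s,v)\notin\mathcal I\})=\sum_{s\in R}\mu_s\bigl(1-o(s_1|s)\bigr)\le\delta_2\,\mu(R),
\]
Markov's inequality shows that $v_1$ is not typical with probability at most $2\delta_2$. Let $V'$ be the set of typical $v$ with $(s_1,v)\in\mathcal I'$; it contains at most $t$ vertices of each $K^1$. A hub $s$ occurs in at most $t$ pairs with $K_v=K$, each of weight at most $\mu_s$, so $s$ has probability at most $t\mu_s/w(K)\le t\mu_s/(N\lambda_K)$ under $q_K$. Using $\theta(v)\le\lambda_{K_v}/\beta(v)$ and $D(s_1)\ge N$,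
\begin{align*}
\Pr(v_1\in V',\ s_2\in R_{K_{v_1}}\mid s_1)&\le\sum_{v\in V'}\frac{\theta(v)}{D(s_1)}\cdot\frac{t\,\mu(R_{K_v})}{N\lambda_{K_v}}\le\frac t{N^2}\sum_{v\in V'}\frac{\mu(R_{K_v})}{\beta(v)}\\
&\le\frac t{N^2}\cdot\frac{2t}{\mu(R)}\sum_K\mu(R_K)\le\frac{2t^2}{N^2}.
\end{align*}
So the probability in \eqref{eq:sixteenth} is at most $2t^2/N^2+2\delta_2$. As $N\to\infty$, the numbers $\varepsilon,\delta,\delta_1,\delta_2$ tend to $0$ at rates depending only on $r$ and $t$. For a large constant $N$ the last inequality in \eqref{eq:sixteenth} holds and $2t^2/N^2+2\delta_2<\frac1{16}$, a contradiction.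
\end{proof}

Apply the lemma to each $S_i$ and each class, and let $B\subseteq M^1$ be the union of the sets obtained. A clique $K$ belongs to one class and the sets $J^1$ are disjoint, so $|B\cap K^1|\le c_2g_2$. Summing over the classes, with $f=(k_0+1)g_2$,
\begin{equation}\label{eq:hubs}
\bigl|\{v\in M^1\setminus B:\ v\sim s,\ s\notin\operatorname{home}(v)\}\bigr|\le f\qquad\text{for every }s\in A .
\end{equation}

\section{The coloring}\label{sec:coloring}

\subsection{Main and exceptional vertices}

We color the cliques in the order $\prec$. When $K$ is reached, all vertices of $K$ that are not colored as part of $K$ should already have a color. To arrange this we set aside the vertices that are guests of a clique earlier than their home: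
\[
Z=\{v\in M^1\setminus B:\ v\in J\text{ for some }J\prec\operatorname{home}(v)\}.
\]
Such a $J$ meets $K^0$ for $K=\operatorname{home}(v)$, so $J\in N^-(K)$, and $|Z\cap K^1|\le k_0t$ by Lemma~\ref{lem:cliques}(b). The vertices of $M^2=M^1\setminus(B\cup Z)$ are \emph{main}, those of $D=V(G)\setminus M^2=A\cup B\cup Z$ are \emph{exceptional}, and $K^2=K^1\cap M^2$. Let $g=g_0+g_1+c_2g_2+k_0t$. Since $K\setminus K^2$ is covered by $T_K$, $C\cap K^0$, $B\cap K^1$ and $Z\cap K^1$,
\[
|D\cap K|\le|K\setminus K^2|\le g\qquad(K\in\mathcal K).
\]
Hence $G[D]$ has a proper coloring $\psi:D\to[c_3]$ with $c_3=\gamma(g)$.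

\begin{lemma}\label{lem:main}
\begin{enumerate}
\item[(a)] If $v$ is main and $v\in K\ne\operatorname{home}(v)$, then $\operatorname{home}(v)\prec K$.
\item[(b)] If $v\in K^2$ and $z\notin K$ is a main neighbor of $v$ with home $J\prec K$, then $v\notin J$ and $J\in N^-(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $v\notin Z$. (b) By (a), $v\in J$ would give $K\prec J$. So $v\notin J$, and $K,J$ are linked by Lemma~\ref{lem:classes}(a).
\end{proof}

In the model the exceptional vertices were handled by one color and the hubs were colored last. Now $G[D]$ needs many colors, and a clique with $q=\omega(G)$ vertices must use each of them. An exceptional vertex may have many main neighbors, so we must keep control of where these colors appear. We reserve a bounded palette for $D$, decide in advance which vertex of each large clique may receive which palette color, color $D$ so as to avoid these designated vertices, and color all other main vertices outside the palette. Put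
\[
\Delta=f+g_0+k_0t,\qquad p=c_3(\Delta+1),\qquad c=2\bigl(p+g+k_0(g+2)t\bigr),\qquad q=\max\{c,\omega(G)\}.
\]
Then
\begin{equation}\label{eq:room}
q/2-g-p\ \ge\ k_0(g+2)t\ \ge\ 2k_0t .
\end{equation}
Choose disjoint sets $\Pi_1,\dots,\Pi_{c_3}\subseteq[q]$ of size $\Delta+1$ and let $\Pi$ be their union, so $|\Pi|=p$. A clique $K\in\mathcal K$ is \emph{big} if $|K|\ge q/2$.

\subsection{Designated vertices and the colors of $D$}

In the order $\prec$, choose for every big $K$ distinct vertices $\rho_K(a)\in K^2$ $(a\in\Pi)$ such that
\begin{enumerate}
\item[(R1)] $\rho_K(a)\not\sim d$ for every $d\in D\cap J^1$ with $J\in N^-(K)$ and $d\notin K$;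
\item[(R2)] $\rho_K(a)\not\sim\rho_J(a)$ for every big $J\in N^-(K)$ with $\rho_J(a)\notin K$.
\end{enumerate}
For each $a$, (R1) involves at most $k_0g$ vertices $d$ and (R2) at most $k_0$ vertices, all outside $K$. By Lemma~\ref{lem:cliques}(a) they exclude at most $k_0(g+1)t$ vertices of $K$, and distinctness excludes fewer than $p$. Since $|K^2|\ge q/2-g\ge p+k_0(g+2)t$ by \eqref{eq:room}, a choice exists. The sets $K^2$ are disjoint, so different pairs $(K,a)$ give different vertices $\rho_K(a)$.

For $d\in D$ call a color $a$ \emph{blocked} if $d\sim\rho_K(a)$ for some big $K$ with $d\notin K$. We claim that at most $\Delta$ colors are blocked, by counting the vertices $v=\rho_K(a)$ with $v\sim d$ and $d\notin K$. If $d\in A$, there are at most $f$ by \eqref{eq:hubs}, since $v\in M^1\setminus B$ has home $K$. Otherwise $d\in M^1$ has a home $J$, and $J\ne K$ as $d\notin K$. If $v\in J$ then $v\in T_J$ by \eqref{eq:guest}; there are at most $g_0$ such $v$. If $v\notin J$ then $K,J$ are linked by Lemma~\ref{lem:classes}(a). The case $J\prec K$ is excluded by (R1). So $K\in N^-(J)$, and $d$ has at most $k_0t$ neighbors in such cliques.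

Give each $d\in D$ a color in $\Pi_{\psi(d)}$ that is not blocked. This is a proper coloring of $G[D]$, because $\psi$ is proper and the sets $\Pi_i$ are disjoint.

\subsection{The main vertices}

Process $\mathcal K$ in the order $\prec$, coloring $K^2$ at stage $K$ and keeping the partial coloring proper. At the start of stage $K$ the colored vertices are those of $D$ and of the sets $J^2$ with $J\prec K$. A vertex of $K\setminus K^2$ is exceptional, or main with home different from $K$ and hence earlier by Lemma~\ref{lem:main}(a). So $K\setminus K^2$ is colored, with distinct colors.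

\medskip\noindent\emph{(a) Palette colors.} If $K$ is big, then for each $a\in\Pi$ not occurring on $K\setminus K^2$ give $\rho_K(a)$ the color $a$. This is the only step in which main vertices receive colors of $\Pi$. The colors on $K$ stay distinct. Suppose $y\notin K$ is a neighbor of $\rho_K(a)$ with color $a$. If $y\in D$, then $a$ is blocked for $y$, contrary to the choice of its color. Otherwise $y=\rho_J(a)$ for a big $J\prec K$; then $J\in N^-(K)$ by Lemma~\ref{lem:main}(b), contrary to (R2).

\medskip\noindent\emph{(b) The other colors.} Let $Y$ be the set of uncolored vertices of $K^2$, and $L$ the set of colors in $[q]\setminus\Pi$ that do not occur on $K$. We have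
\[
|L|\ge|Y|\qquad\text{and}\qquad|L|\ge2k_0t .
\]
Indeed, if $K$ is big, the $|K|-|Y|$ colored vertices of $K$ have distinct colors, among them all of $\Pi$. So $|L|=q-|K|+|Y|\ge|Y|$, as $|K|\le\omega(G)\le q$, and $|Y|\ge q/2-g-p\ge2k_0t$ by \eqref{eq:room}. This is where the designated vertices are needed: when $|K|=q$ no palette color may be wasted. If $K$ is not big, then $|L|\ge q-p-g\ge q/2>|K|\ge|Y|$ and $q/2\ge2k_0t$, again by \eqref{eq:room}.

A color of $L$ is \emph{forbidden} at $y\in Y$ if it occurs on a neighbor $z$ of $y$. Then $z\notin K$, and $z$ is main because $D$ uses only colors of $\Pi$. Its home $J$ satisfies $J\prec K$, so $J\in N^-(K)$ and $y\notin J$ by Lemma~\ref{lem:main}(b). By Lemma~\ref{lem:cliques}(a), $y$ has at most $t$ neighbors in each such $J$, so at most $k_0t$ colors are forbidden at $y$. A given color occurs at most once on each $J\in N^-(K)$, and a vertex $z\notin K$ has at most $t$ neighbors in $K$, so each color is forbidden at no more than $k_0t$ vertices of $Y$.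

Let $L_y\subseteq L$ be the set of colors not forbidden at $y$. Suppose that Hall's condition fails for a non-empty $U\subseteq Y$, so $|\bigcup_{y\in U}L_y|<|U|\le|L|$. Then some color of $L$ is forbidden at every vertex of $U$, so $|U|\le k_0t$. For $y\in U$ we get $|L|-k_0t\le|L_y|<|U|\le k_0t$, contrary to $|L|\ge2k_0t$. So the vertices of $Y$ can be given distinct colors that are not forbidden, and the coloring stays proper.

\medskip
Every vertex is exceptional or lies in some $K^2$, so after the last stage $G$ is properly colored with $q=\max\{c,\omega(G)\}$ colors, and $c$ depends only on $r$ and $t$. This proves Theorem~\ref{thm:main}, and with Section~\ref{sec:obstructions} also Theorems~\ref{thm:forest} and~\ref{thm:general}. \qed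

\begin{thebibliography}{9}

\bibitem{CK} Arnab Char and T.~Karthick, \emph{On graphs with no induced $P_5$ or $K_5-e$}, arXiv:2308.08166 (2023).

\end{thebibliography}
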